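\title{Injectivity of homomorphisms between partially commutative groups is undecidable}

\begin{abstract}
We show that no algorithm decides whether a given homomorphism between
partially commutative groups (right-angled Artin groups) is injective. This holds
already for homomorphisms from a fixed free group to a fixed group whose
commutation graph has clique number three, and in that case the problem is
$\Pi^0_1$-complete. The proof represents translations of $\mathbb Z^3$ guarded by
equality tests by group elements, so that injectivity becomes the
statement that a component of a graph is a tree, and then simulates a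
two-register machine by such translations. The problem is decidable when the
domain is free abelian or has at most two generators.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite simplicial graph with vertex set $V(\Gamma)$ and edge set
$E(\Gamma)$. The \emph{partially commutative group} (pc group, or right-angled Artin
group) with commutation graph $\Gamma$ is
\[
\mathbb G(\Gamma)=\bigl\langle V(\Gamma)\ \big|\ [x,y]=1\ \text{ for all }\{x,y\}\in E(\Gamma)\bigr\rangle .
\]
A graph with $n$ vertices and no edges gives the free group $F_n$, and the complete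
graph on $n$ vertices gives $\mathbb Z^n$. A homomorphism
$\varphi\colon\mathbb G(\Delta)\to\mathbb G(\Gamma)$ is described by finite data: for
each $x\in V(\Delta)$ a word in $V(\Gamma)^{\pm1}$ representing $\varphi(x)$, such
that $\varphi(x)$ and $\varphi(y)$ commute whenever $\{x,y\}\in E(\Delta)$. We call a
homomorphism given in this way a \emph{map between pc groups}, and an injective one
an \emph{embedding}. The following question is posed by Casals-Ruiz~\cite{CR}.

\medskip
\noindent\textbf{Question.} \emph{Is there an algorithm which, given finite simplicial
graphs $\Delta,\Gamma$ and a map $\varphi\colon\mathbb G(\Delta)\to\mathbb G(\Gamma)$,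
decides whether $\varphi$ is an embedding?}
\medskip

The two extreme cases suggest a positive answer. A map $\mathbb Z^n\to\mathbb Z^m$
is an integer matrix, and it is injective if and only if the matrix has rank $n$. The
image of a map $F_n\to F_m$ is a free group, the map is injective if and only if the
image has rank $n$, and the rank is found by Nielsen reduction of the given words.
In general, one half of the problem is easy. The word problem in pc groups is
solvable, so a non-injective map is recognized by finding a nontrivial element of its
kernel. The question is whether this search can be stopped after a computable number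
of steps. It cannot.

\begin{theorem}\label{thm:main}
There are a finite simplicial graph $\Gamma$ of clique number $3$ and an integer $n$
such that no algorithm decides, given words $g_1,\dots,g_n$ in
$V(\Gamma)^{\pm1}$, whether $x_i\mapsto g_i$ defines an embedding
$F_n\to\mathbb G(\Gamma)$. Hence no algorithm decides whether a given map between pc
groups is an embedding.
\end{theorem}

The clique number is the largest size of a set of pairwise adjacent vertices. As a
consequence of the theorem, for these $\Gamma$ and $n$ the length of the shortest
nontrivial kernel element of a non-injective map $F_n\to\mathbb G(\Gamma)$ is not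
bounded by a computable function of the lengths of the $g_i$: such a bound would
turn the search above into an algorithm.

The construction gives more. A \emph{standard parabolic subgroup} of
$\mathbb G(\Gamma)$ is a subgroup generated by a subset of $V(\Gamma)$; the notions from
computability theory are recalled in Section~\ref{sec:variants}.

\begin{theorem}\label{thm:variants}
The graph $\Gamma$ and the integer $n$ in Theorem~\ref{thm:main} can be chosen so that
the following hold.
\begin{enumerate}
\item[(1)] The set of non-injective maps between pc groups is recursively enumerable.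
It is $\Sigma^0_1$-complete under many-one reductions, and so is the set of
non-injective maps $F_n\to\mathbb G(\Gamma)$. Thus being an embedding is
$\Pi^0_1$-complete.
\item[(2)] None of the following is decidable for the subgroup
$U=\langle g_1,\dots,g_n\rangle\le\mathbb G(\Gamma)$ given by its generators: whether
$U$ is free; whether $U$ is free of rank $n$; whether $U$ contains $\mathbb Z^2$;
whether $U$ is word-hyperbolic.
\item[(3)] There are a pc group $\mathbb G(\Gamma_0)$, a standard parabolic subgroup
$C$ of it and an integer $n_0$ such that it is undecidable whether
$\langle g_1,\dots,g_{n_0}\rangle\cap C=1$, even if the input is restricted to tuples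
that are free bases of the subgroups they generate.
\item[(4)] For every finite simplicial graph $\Lambda$, being an embedding is undecidable for
maps from $F_n*\mathbb G(\Lambda)$, and for maps from $F_n\times\mathbb G(\Lambda)$,
into a suitable fixed pc group. In particular this holds for $F_{n'}$ for each
$n'\ge n$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:positive}
There is an algorithm which, given $\Delta$, $\Gamma$ and a map
$\varphi\colon\mathbb G(\Delta)\to\mathbb G(\Gamma)$, where $\Delta$ is complete or
$|V(\Delta)|\le2$, decides whether $\varphi$ is an embedding.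
\end{theorem}

So for free domains the problem is decidable in ranks $1$ and $2$, and it is
undecidable in every sufficiently large fixed rank for a suitable fixed target. We do
not determine the rank at which the change occurs.

The proof of Theorem~\ref{thm:main} is a chain of three reductions.
Section~\ref{sec:systems} attaches to a finite set of conditional translations of
$\mathbb Z^d$ and a point $b\in\mathbb Z^d$ a map from a free group to a pc group
that is injective exactly when the component of $b$ in the graph of the translations
is a tree. Section~\ref{sec:affine} constructs, for a function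
$T\colon\mathbb Z\to\mathbb Z$ that is affine on residue classes, translations of
$\mathbb Z^3$ for which this component is a tree exactly when a given $T$-orbit is not
eventually periodic. Section~\ref{sec:machines} turns a register machine into such a
function $T$, with eventual periodicity corresponding to halting. The first reduction
is already visible in the pc group of a path with four vertices, which we treat
by hand in Section~\ref{sec:example}.

\section{Britton's lemma and a first example}\label{sec:example}

\subsection*{Retractions and HNN extensions}
For $Y\subseteq V(\Gamma)$ let $\Gamma[Y]$ be the subgraph spanned by $Y$. Sending each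
vertex in $Y$ to itself and every other vertex to $1$ respects the defining
relations, so it defines a homomorphism
$\mathbb G(\Gamma)\to\mathbb G(\Gamma[Y])$, which we call \emph{killing}
$V(\Gamma)\setminus Y$. It is a left inverse of the natural map
$\mathbb G(\Gamma[Y])\to\mathbb G(\Gamma)$. Hence $\langle Y\rangle\cong\mathbb
G(\Gamma[Y])$, and killing $V(\Gamma)\setminus Y$ is a retraction $\pi_Y$ onto $\langle Y\rangle$.

We need HNN extensions only in the case where the stable letters centralize
subgroups. Let $B$ be a group with subgroups $A_1,\dots,A_r$, and let
\[
B^*=\langle B,t_1,\dots,t_r\mid [t_i,a]=1\ \ (a\in A_i,\ 1\le i\le r)\rangle ;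
\]
it suffices to impose the relations for $a$ in a generating set of $A_i$. The group
$B$ embeds in $B^*$. In a word
\begin{equation}\label{eq:hnnword}
b_0\,t_{i_1}^{\epsilon_1}\,b_1\,t_{i_2}^{\epsilon_2}\cdots t_{i_\ell}^{\epsilon_\ell}\,b_\ell
\qquad(b_k\in B,\ \epsilon_k=\pm1),
\end{equation}
a \emph{pinch} is a subword $t_{i_k}^{\epsilon_k}b_kt_{i_{k+1}}^{\epsilon_{k+1}}$ with
$i_k=i_{k+1}$, $\epsilon_{k+1}=-\epsilon_k$ and $b_k\in A_{i_k}$. \emph{Britton's lemma}
states that a word \eqref{eq:hnnword} with $\ell\ge1$ that represents $1$ in $B^*$
contains a pinch.

These two facts solve the word problem in $\mathbb G(\Gamma)$ by a procedure that takes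
$\Gamma$ as part of the input. For a vertex $x$ with set of neighbors $Y$, the group
$\mathbb G(\Gamma)$ is the HNN extension of $B=\langle V(\Gamma)\setminus\{x\}\rangle$
with stable letter $x$ centralizing $\langle Y\rangle$. An element $b\in B$ lies in
$\langle Y\rangle$ if and only if $b=\pi_Y(b)$, so by recursion on the number of
vertices pinches can be recognized. One replaces pinches $x^{\pm1}bx^{\mp1}$ by $b$ until none is
left; then either $x$ still occurs and the word is nontrivial, or the word lies in $B$.

A new stable letter converts an intersection of subgroups into a kernel.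

\begin{lemma}\label{lem:detect}
Let $C$ be a subgroup of a group $B$, let
$B^*=\langle B,s\mid [s,c]=1\ (c\in C)\rangle$, and let $\psi\colon F\to B$ be an
injective homomorphism from a free group. Extend $\psi$ to
$\Psi\colon F*\langle\sigma\rangle\to B^*$, where $\langle\sigma\rangle$ is infinite
cyclic, by $\Psi(\sigma)=s$. Then $\Psi$ is injective if and only if
$\psi(F)\cap C=1$. If $\psi(F)\cap C\ne1$, the image of $\Psi$ contains $\mathbb Z^2$.
\end{lemma}

\begin{proof}
Suppose that $1\ne W\in F$ and $\psi(W)\in C$. Then $[\sigma,W]\neq1$ and
$\Psi([\sigma,W])=1$. The commuting elements $\psi(W)$ and $s$ generate $\mathbb Z^2$: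
if $\psi(W)^is^j=1$, then the homomorphism $B^*\to\langle s\rangle\cong\mathbb Z$
that kills $B$ gives $j=0$, and then $i=0$ because $F$ is torsion-free and $\psi$ is
injective.

Suppose that $\psi(F)\cap C=1$, and let $1\neq w\in F*\langle\sigma\rangle$. If $w\in F$, then
$\Psi(w)\ne1$. Otherwise the normal form of $w$ in the free product can be written as
$w=W_0\sigma^{\epsilon_1}W_1\cdots\sigma^{\epsilon_\ell}W_\ell$ with $\ell\ge1$,
$\epsilon_k=\pm1$, $W_k\in F$, and $W_k\ne1$ whenever $\epsilon_{k+1}=-\epsilon_k$. For such
$k$ we have $\psi(W_k)\notin C$, so
$\psi(W_0)s^{\epsilon_1}\cdots s^{\epsilon_\ell}\psi(W_\ell)$ contains no pinch, and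
$\Psi(w)\neq1$ by Britton's lemma.
\end{proof}

\subsection*{A map that tests parity}
Let $G$ be the pc group of the path with consecutive vertices $a,t,s,t'$. For
$u\in\mathbb Z$ define a map from the free group on $\theta,\eta,\sigma$ by
\[
\Psi_u\colon F(\theta,\eta,\sigma)\to G,\qquad
\theta\mapsto ta^2,\qquad \eta\mapsto a^ut'a^{-u},\qquad \sigma\mapsto s .
\]
\emph{We claim that $\Psi_u$ is injective if and only if $u$ is odd.}

The group $G$ is $B^*$ for $B=\langle a,t,t'\rangle=\langle a,t\rangle*\langle
t'\rangle\cong\mathbb Z^2*\mathbb Z$ and $C=\langle t,t'\rangle$, which is free on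
$t,t'$. The restriction of $\Psi_u$ to $F(\theta,\eta)$ is injective for every $u$,
since killing $a$ turns it into the isomorphism $\theta\mapsto t$, $\eta\mapsto t'$. By
Lemma~\ref{lem:detect} we must decide whether some $W\ne1$ in $F(\theta,\eta)$ is mapped
into $C$. If $u=2k$, then
\[
\Psi_u(\theta^{-k}\eta\,\theta^k)=t^{-k}a^{-2k}\cdot a^{2k}t'a^{-2k}\cdot a^{2k}t^k=t^{-k}t't^k\in C .
\]
Let $u$ be odd, and let
$1\ne W=\theta^{n_0}\eta^{m_1}\theta^{n_1}\cdots\eta^{m_\ell}\theta^{n_\ell}$ with all
$m_i\ne0$ and $n_i\neq0$ for $0<i<\ell$. If $\ell=0$, killing $t$ and $t'$ sends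
$\Psi_u(W)$ to $a^{2n_0}\neq1$, so $\Psi_u(W)\notin C$. If $\ell\ge1$, then
\[
\Psi_u(W)=(t^{n_0}a^{2n_0+u})\;t'^{\,m_1}\,(t^{n_1}a^{2n_1})\cdots t'^{\,m_\ell}\,(t^{n_\ell}a^{2n_\ell-u}).
\]
All factors are nontrivial, so this is the normal form in
$\langle a,t\rangle*\langle t'\rangle$. The normal form of an element of $C$ consists
of powers of $t$ and of $t'$, whereas the first factor here contains an odd power of
$a$. Thus $\Psi_u(W)\notin C$, and the claim is proved.

The computation has a mechanical reading. We have $\Psi_u(\theta)=a^u(ta^2)a^{-u}$ and
$\Psi_u(\eta)=a^ut'a^{-u}$, so $\Psi_u(W)=a^uW(ta^2,t')\,a^{-u}$. Regard $a^j$ as a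
counter with value $j$ that is pushed from left to right through the word
$W(ta^2,t')$. It passes $ta^2$ freely and gains $2$, since $a^j\cdot ta^2=t\,a^{j+2}$. It
passes $t'$ only if $j=0$. To land in $C$, the counter must start at $u$, pass every
letter, and return to $u$ to cancel $a^{-u}$. That is, $W$ must label a closed path at $u$ in
the graph on $\mathbb Z$ with edges $j\to j+2$ labeled $\theta$ and a loop at $0$ labeled
$\eta$. This graph has two components: the odd integers form a line, which is a tree,
and the even integers form a line with a loop. The next section proves the same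
statement for several counters, where $B$ is no longer a free product and
Britton's lemma replaces the normal form.

\section{Translation systems and pc groups}\label{sec:systems}

From now on we also use graphs with loops and multiple edges. An edge may be
traversed in both directions. A path is \emph{reduced} if no edge is followed
immediately by its inverse, and a \emph{tree} is a connected graph without nontrivial
reduced closed paths. A shortest nontrivial reduced closed path is a \emph{simple
cycle}: a closed path with $\ell\ge1$ distinct edges and $\ell$ distinct vertices (a loop if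
$\ell=1$, a double edge if $\ell=2$). A connected graph that is not a tree has a
nontrivial reduced closed path at every vertex: take a shortest path to a simple
cycle, go around the cycle, and return.

\begin{definition}\label{def:system}
A \emph{move} $\theta$ on $\mathbb Z^d$ is a triple $(J_\theta,c_\theta,g_\theta)$ with
$J_\theta\subseteq\{1,\dots,d\}$ and $c_\theta,g_\theta\in\mathbb Z^d$. A point
$u\in\mathbb Z^d$ \emph{passes the test of $\theta$} if $u_j=(c_\theta)_j$ for all
$j\in J_\theta$. A \emph{translation system} is a finite set $\Theta$ of moves. Its
graph $\mathcal G(\Theta)$ has vertex set $\mathbb Z^d$ and one edge from $u$ to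
$u+g_\theta$, labeled $\theta$, for each $\theta\in\Theta$ and each $u$ that passes the
test of $\theta$.
\end{definition}

An edge labeled $\theta$ reads $\theta^{-1}$ when traversed backward. At each vertex at
most one edge labeled $\theta$ starts and at most one ends, so each letter
$\theta^{\pm1}$ can be read from a given vertex in at most one way. Therefore a word $W$ in
$\Theta^{\pm1}$ labels at most one path starting at $u$, and this path is reduced if
and only if $W$ is a reduced word. We say that $W$ is \emph{readable from $u$ to $v$} if
the path exists and ends at $v$.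

Let $H=\langle a_1,\dots,a_d\rangle$ be free abelian, write
$a^u=a_1^{u_1}\cdots a_d^{u_d}$ for $u\in\mathbb Z^d$, and put
\[
E_\theta=\{u\in\mathbb Z^d: u_j=0\text{ for all }j\in J_\theta\}.
\]
Then $u$ passes the test of $\theta$ if and only if $u-c_\theta\in E_\theta$. To carry
out the test in a group we need a letter that lets $a^u$ pass exactly when
$u\in E_\theta$. So we define
\[
G_0=\bigl\langle H,\ t_\theta\ (\theta\in\Theta)\ \big|\ [t_\theta,a_j]=1\ \ (j\notin J_\theta)\bigr\rangle .
\]
This is a pc group, and it is an HNN extension of $H$ in which $t_\theta$ centralizes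
$\{a^u:u\in E_\theta\}$. The vertices $t_\theta$ are pairwise non-adjacent, so the
standard parabolic subgroup $C=\langle t_\theta:\theta\in\Theta\rangle$ is free on them.
Let $F(\Theta)$ be the free group on $\Theta$ and define
\[
\varphi\colon F(\Theta)\to G_0,\qquad \varphi(\theta)=a^{-c_\theta}\,t_\theta\,a^{c_\theta+g_\theta}:
\]
subtract $c_\theta$, test, add $c_\theta$ back, and translate. The example of
Section~\ref{sec:example} is the case $d=1$, $\theta=(\emptyset,0,2)$,
$\eta=(\{1\},0,0)$.

\begin{lemma}\label{lem:read}
Let $W$ be a reduced word in $\Theta^{\pm1}$ and $u,v\in\mathbb Z^d$. Then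
$a^u\varphi(W)a^{-v}\in C$ if and only if $W$ is readable from $u$ to $v$.
\end{lemma}

\begin{proof}
Let $W=\theta_1^{\epsilon_1}\cdots\theta_\ell^{\epsilon_\ell}$ with $\epsilon_k=\pm1$, and put
$\tau_k=t_{\theta_k}^{\epsilon_k}$. Define $u_0=u$ and
$u_k=u_{k-1}+\epsilon_kg_{\theta_k}$. If $W$ labels a path from $u$, its vertices are
$u_0,\dots,u_\ell$, and its $k$-th edge, taken in its own direction, starts at $u_{k-1}$ if
$\epsilon_k=1$ and at $u_k$ if $\epsilon_k=-1$. Put
\[
\delta_k=\begin{cases}u_{k-1}-c_{\theta_k}&\text{if }\epsilon_k=1,\\ u_k-c_{\theta_k}&\text{if }\epsilon_k=-1.\end{cases}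
\]
Then $W$ is readable from $u$ to $v$ if and only if $\delta_k\in E_{\theta_k}$ for all $k$
and $u_\ell=v$.

For each $k$ we have
$\varphi(\theta_k^{\epsilon_k})=a^{-u_{k-1}}\bigl(a^{\delta_k}\tau_ka^{-\delta_k}\bigr)a^{u_k}$.
Indeed, with $c=c_{\theta_k}$ and $g=g_{\theta_k}$, the exponents to the left and right
of $\tau_k$ are $-c$ and $c+u_k-u_{k-1}=c+g$ if $\epsilon_k=1$, and they are
$u_k-u_{k-1}-c=-g-c$ and $c$ if $\epsilon_k=-1$. The product telescopes:
\begin{equation}\label{eq:telescope}
a^u\varphi(W)a^{-v}=\Bigl(\prod_{k=1}^{\ell}a^{\delta_k}\tau_ka^{-\delta_k}\Bigr)a^{u_\ell-v}.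
\end{equation}
If $W$ is readable from $u$ to $v$, then each $a^{\delta_k}$ commutes with $\tau_k$, and
the right side is $\tau_1\cdots\tau_\ell\in C$.

Conversely, suppose that the element \eqref{eq:telescope} lies in $C$. Killing all
$t_\theta$ sends $C$ to $1$ and the element to $a^{u_\ell-v}$, so $u_\ell=v$. Killing all
$a_j$ fixes $C$ and sends the element to $\tau_1\cdots\tau_\ell$. Hence the equation
\begin{equation}\label{eq:conj}
\prod_{k=1}^{m}a^{\delta_k}\tau_ka^{-\delta_k}=\tau_1\cdots\tau_m
\end{equation}
holds for $m=\ell$. We show that \eqref{eq:conj} for some $m\geq1$ implies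
$\delta_m\in E_{\theta_m}$ and \eqref{eq:conj} for $m-1$; downward induction then
finishes the proof. Rewrite \eqref{eq:conj} as
\[
a^{\delta_1}\tau_1a^{\delta_2-\delta_1}\tau_2\cdots a^{\delta_m-\delta_{m-1}}\,\tau_m\,a^{-\delta_m}\,\tau_m^{-1}\tau_{m-1}^{-1}\cdots\tau_1^{-1}=1 .
\]
By Britton's lemma the left side contains a pinch. Since $W$ is reduced,
$\tau_{k+1}\ne\tau_k^{-1}$ for all $k$, so neither
$\tau_ka^{\delta_{k+1}-\delta_k}\tau_{k+1}$ nor $\tau_{k+1}^{-1}\tau_k^{-1}$ is a pinch.
The only remaining candidate is $\tau_ma^{-\delta_m}\tau_m^{-1}$, so
$\delta_m\in E_{\theta_m}$. Then $a^{\delta_m}\tau_ma^{-\delta_m}=\tau_m$, and we cancel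
$\tau_m$ on both sides of \eqref{eq:conj}.
\end{proof}

The hypothesis that $W$ is reduced cannot be dropped: $\theta\theta^{-1}$ is mapped to
$1$ whether or not $u$ passes the test of $\theta$. This is why the invariant that the
group sees is the existence of \emph{reduced} closed paths.

Now add the detecting letter of Lemma~\ref{lem:detect}. Let
\[
G=\langle G_0,s\mid [s,t_\theta]=1\ (\theta\in\Theta)\rangle=\mathbb G(\Gamma_\Theta),
\]
where $\Gamma_\Theta$ has vertices $a_1,\dots,a_d$, $t_\theta$ $(\theta\in\Theta)$ and $s$,
and edges $\{a_i,a_j\}$ for $i\ne j$, $\{t_\theta,a_j\}$ for $j\notin J_\theta$, and $\{s,t_\theta\}$ for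
all $\theta$. For a base point $b\in\mathbb Z^d$ define
\begin{equation}\label{eq:Phi}
\Phi_b\colon F(\Theta)*\langle\sigma\rangle\to G,\qquad
\Phi_b(\theta)=a^{b-c_\theta}\,t_\theta\,a^{c_\theta+g_\theta-b},\qquad\Phi_b(\sigma)=s ,
\end{equation}
so that $\Phi_b(W)=a^b\varphi(W)a^{-b}$ for $W\in F(\Theta)$. The domain is free of rank
$|\Theta|+1$. The two groups depend only on $\Theta$; the base point enters only through the
words in \eqref{eq:Phi}.

\begin{proposition}\label{prop:tree}
The restriction of $\Phi_b$ to $F(\Theta)$ is injective, and the following are
equivalent:
\begin{enumerate}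
\item[(i)] $\Phi_b$ is injective;
\item[(ii)] $\Phi_b(F(\Theta))\cap C=1$;
\item[(iii)] the component of $b$ in $\mathcal G(\Theta)$ is a tree.
\end{enumerate}
If these conditions fail, the image of $\Phi_b$ contains $\mathbb Z^2$.
\end{proposition}

\begin{proof}
Killing all $a_j$ turns $\Phi_b|_{F(\Theta)}\colon F(\Theta)\to G_0$ into the isomorphism $\theta\mapsto
t_\theta$ onto $C$, so the restriction is injective. Lemma~\ref{lem:detect} with
$B=G_0$ gives the equivalence of (i) and (ii) and the last statement. By
Lemma~\ref{lem:read}, (ii) fails if and only if some nonempty reduced word is readable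
from $b$ to $b$, that is, if and only if there is a nontrivial reduced closed path at
$b$. This is the failure of (iii).
\end{proof}

\section{Iterating a piecewise affine function}\label{sec:affine}

It remains to find a translation system for which condition (iii) is undecidable in
$b$. There are two difficulties. First, the graph $\mathcal G(\Theta)$ does not know
the direction of time: a path may run moves backward, and it may take any move whose
test is passed. We must control all cycles of a component, not only those of an
intended computation. Second, the tests are equalities, while a machine with counters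
must branch on whether a counter is \emph{positive}.

The first difficulty disappears for graphs of functions. For a function
$T\colon X\to X$ let $\mathcal F(T)$ be the graph with vertex set $X$ and one edge from $x$
to $T(x)$ for each $x\in X$. No injectivity of $T$ is needed in the next lemma.

\begin{lemma}\label{lem:functional}
The component of $x_0$ in $\mathcal F(T)$ is a tree if and only if the sequence
$x_0,T(x_0),T^2(x_0),\dots$ is not eventually periodic.
\end{lemma}

\begin{proof}
If the sequence is eventually periodic, its periodic part is a simple cycle in the
component. Conversely, suppose that the component contains a simple cycle with vertex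
set $Z$, $|Z|=\ell$. Its $\ell$ edges are distinct, so they have distinct sources, and
these lie in $Z$. Hence every $x\in Z$ is the source of an edge of the cycle, that is,
$T(Z)\subseteq Z$. The relation ``$T^i(x)=T^j(x')$ for some $i,j\ge0$'' is an
equivalence relation that contains all pairs $(x,T(x))$, so it holds for any two vertices
of a component. Thus the orbit of $x_0$ meets the orbit of a point of $Z$, it stays in
the finite set $Z$ from then on, and it is eventually periodic.
\end{proof}

For the second difficulty, the example of Section~\ref{sec:example} shows what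
equality tests can do: repeated subtraction followed by one equality test detects a
residue class. We therefore simulate functions that branch on residues. Let $p\ge1$ and
\begin{equation}\label{eq:T}
T(pk+i)=\alpha_ik+\beta_i\qquad(k\in\mathbb Z,\ 0\le i<p),\qquad \alpha_i,\beta_i\in\mathbb Z,\quad\alpha_i\ne0 .
\end{equation}
Let $d=3$, with coordinates $(q,y,z)$: a state $q$ and two counters. Let $\Theta_T$ consist of
the following $3p+2$ moves, where $0\le i<p$ and the coordinates of $c_\theta$ outside
$J_\theta$ are $0$.
\[
\begin{array}{l|l|l|l}
\theta&\text{test}&g_\theta&\text{edges}\\ \hline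
\mathsf{in}_i&q=0,\ z=0&(1+i,\,0,\,\beta_i)&(0,y,0)\to(1+i,y,\beta_i)\\
\mathsf{step}_i&q=1+i&(0,\,-p,\,\alpha_i)&(1+i,y,z)\to(1+i,y-p,z+\alpha_i)\\
\mathsf{out}_i&q=1+i,\ y=i&(p-i,\,-i,\,0)&(1+i,i,z)\to(p+1,0,z)\\
\mathsf{copy}&q=p+1&(0,\,1,\,-1)&(p+1,y,z)\to(p+1,y+1,z-1)\\
\mathsf{end}&q=p+1,\ z=0&(-p-1,\,0,\,0)&(p+1,y,0)\to(0,y,0)
\end{array}
\]
Put $b_m=(0,m,0)$. For $m=pk+i$ the word
$\mathsf{in}_i\,\mathsf{step}_i^{\,k}\,\mathsf{out}_i\,\mathsf{copy}^{\,T(m)}\,\mathsf{end}$
is readable from $b_m$ to $b_{T(m)}$: it guesses the residue $i$, divides by $p$ in the
first counter while multiplying by $\alpha_i$ in the second, verifies the guess, and copies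
the result back. A wrong guess is possible, but it leads onto a line with no exit;
see Figure~\ref{fig:collatz}. Such dead ends create no cycles. To make this precise we
collapse trees.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\footnotesize}]
\draw[dotted] (1,1.3)--(2,1.3); \draw[dotted] (8,1.3)--(9,1.3);
\draw[->] (2,1.3)--(3.9,1.3); \draw[->] (4,1.3)--(5.9,1.3); \draw[->] (6,1.3)--(7.9,1.3);
\draw[->] (0,0)--node[above left]{$\mathsf{in}_0$}(1.9,1.22);
\draw[->,very thick] (0,0)--node[below left]{$\mathsf{in}_1$}(1.9,-1.22);
\draw[dotted] (1,-1.3)--(2,-1.3); \draw[dotted] (6,-1.3)--(7,-1.3);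
\draw[->,very thick] (2,-1.3)--node[below]{$\mathsf{step}_1$}(3.9,-1.3);
\draw[->,very thick] (4,-1.3)--node[below]{$\mathsf{step}_1$}(5.9,-1.3);
\draw[->,very thick] (6,-1.3)--node[right]{$\mathsf{out}_1$}(6,-2.5);
\draw[dotted] (5,-2.6)--(6,-2.6); \draw[dotted] (9,-2.6)--(10,-2.6);
\draw[->,very thick,dashed] (6,-2.6)--node[above]{$\mathsf{copy}^{16}$}(8.9,-2.6);
\draw[->,very thick] (9,-2.6)--node[right]{$\mathsf{end}$}(9,-0.1);
\foreach \x/\y in {0/0,2/1.3,4/1.3,6/1.3,8/1.3,2/-1.3,4/-1.3,6/-1.3,6/-2.6,9/-2.6,9/0}
  \fill (\x,\y) circle (1.5pt);
\node[left] at (0,0) {$(0,5,0)$}; \node[right] at (9,0) {$(0,16,0)$};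
\node[above] at (2,1.3) {$(1,5,0)$}; \node[above] at (4,1.3) {$(1,3,1)$};
\node[above] at (6,1.3) {$(1,1,2)$}; \node[above] at (8,1.3) {$(1,-1,3)$};
\node[above right] at (2,-1.3) {$(2,5,4)$}; \node[above] at (4,-1.3) {$(2,3,10)$};
\node[above] at (6,-1.3) {$(2,1,16)$};
\node[below] at (6,-2.6) {$(3,0,16)$}; \node[below] at (9,-2.6) {$(3,16,0)$};
\node[below] at (3,1.3) {$\mathsf{step}_0$};
\end{tikzpicture}
\caption{Part of the graph of the translation system for $T(2k)=k$, $T(2k+1)=6k+4$. The
bold path computes $T(5)=16$. The move $\mathsf{in}_0$ guesses wrongly that $5$ is even;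
on the top line the second coordinate is always odd, so the exit $\mathsf{out}_0$,
which requires the value $0$, is never available.}\label{fig:collatz}
\end{figure}

\begin{lemma}\label{lem:collapse}
Let $Y$ be a subgraph of a graph $X$ all of whose components are trees, and let $X/Y$ be obtained
from $X$ by collapsing each component of $Y$ to a vertex. Then a component of $X$
is a tree if and only if its image, which is a component of $X/Y$, is a tree.
\end{lemma}

\begin{proof}
The edges of $X/Y$ are the edges of $X$ not in $Y$. A path $e_1\cdots e_\ell$ in $X/Y$ lifts
to a path $e_1\gamma_1e_2\cdots\gamma_{\ell-1}e_\ell$ in $X$, where $\gamma_k$ is the reduced path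
in $Y$ from the end of $e_k$ to the start of $e_{k+1}$. So components correspond. If
$e_1\cdots e_\ell$ is reduced, closed and nontrivial, then the lift, followed by the reduced path in
$Y$ back to its start, has the same properties. Conversely, a simple cycle in $X$ is
not contained in $Y$. Its edges outside $Y$ are distinct and form a nontrivial
closed path in $X/Y$, which is reduced because no edge occurs twice.
\end{proof}

\begin{proposition}\label{prop:affine}
Let $T$ be as in \eqref{eq:T} and $m_0\in\mathbb Z$. The component of $b_{m_0}$ in
$\mathcal G(\Theta_T)$ is a tree if and only if $m_0,T(m_0),T^2(m_0),\dots$ is not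
eventually periodic.
\end{proposition}

\begin{proof}
We collapse $\mathcal G(\Theta_T)$ onto $\mathcal F(T)$, up to isolated vertices, in two
steps. The table shows that vertices with $q\notin\{0,\dots,p+1\}$ and vertices
$(0,y,z)$ with $z\ne0$ are isolated; we ignore them.

\emph{First collapse.} In the plane $q=1+i$ the $\mathsf{step}_i$-edges form disjoint
bi-infinite lines in the direction $(0,-p,\alpha_i)$, the \emph{$i$-lines}, which cover the plane.
In the plane $q=p+1$ the $\mathsf{copy}$-edges form disjoint bi-infinite lines $R_m$,
given by $y+z=m$ for $m\in\mathbb Z$, which cover the plane. Collapse all these lines.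
The vertices of the resulting graph $\mathcal G'$ are the $b_m$, the $R_m$ and the
$i$-lines, and its edges are the $\mathsf{in}$-, $\mathsf{out}$- and
$\mathsf{end}$-edges.

Consider an $i$-line $L$. The edges of $\mathcal G'$ at $L$ are the $\mathsf{in}_i$-edges that end at a
point of $L$ with $z=\beta_i$ and the $\mathsf{out}_i$-edges that start at a point of $L$ with $y=i$,
at most one of each kind per point. The coordinate $z$ is injective on $L$ because $\alpha_i\ne0$, and
$y$ is injective on $L$ because $p\neq0$. So $L$ meets at most one
$\mathsf{in}$-edge and at most one $\mathsf{out}$-edge. Call $L$ \emph{live} if it meets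
both. The $i$-line reached from $b_m$ by $\mathsf{in}_i$ is
\[
\{(1+i,\ m-pk,\ \beta_i+\alpha_ik):k\in\mathbb Z\}.
\]
It is live if and only if $m=pk+i$ for some $k$, and then its $\mathsf{out}_i$-edge ends
at $(p+1,0,\alpha_ik+\beta_i)\in R_{T(m)}$. For each $m$ exactly one $i$ has this property. Hence
the live lines are in bijection with $\mathbb Z$: the line $L_m$ has an
$\mathsf{in}$-edge from $b_m$ and an $\mathsf{out}$-edge to $R_{T(m)}$, and $L_m\neq
L_{m'}$ for $m\ne m'$ because a line meets only one $\mathsf{in}$-edge. Finally, the
only point of $R_m$ with $z=0$ is $(p+1,m,0)$, so the $\mathsf{end}$-edges are the edges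
from $R_m$ to $b_m$, one for each $m$.

\emph{Second collapse.} Let $Y\subseteq\mathcal G'$ be the subgraph formed by all
$\mathsf{end}$-edges, all $\mathsf{in}$-edges, and the $\mathsf{out}$-edges at lines
that are not live. Each $i$-line meets at most one edge of $Y$, and this edge joins
it to some $b_m$ or $R_m$. So $Y$ is obtained from the pairwise disjoint $\mathsf{end}$-edges by
attaching leaves. Its components are trees $Y_m$ $(m\in\mathbb Z)$ with
$b_m,R_m,L_m\in Y_m$. The edges of $\mathcal G'/Y$ are the $\mathsf{out}$-edges of the lines
$L_m$, one from $Y_m$ to $Y_{T(m)}$ for each $m$. The other vertices of $\mathcal G'/Y$ are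
lines that meet no edge. Thus $\mathcal G'/Y$ is $\mathcal F(T)$ together with isolated
vertices, and $b_{m_0}$ is mapped to $m_0$. Lemmas~\ref{lem:collapse}
and~\ref{lem:functional} complete the proof.
\end{proof}

\begin{remark}\label{rem:alpha}
The condition $\alpha_i\ne0$ prevents a line from being used as a shortcut between base
points. Let $p=2$, $T(2k)=0$ and $T(2k+1)=2k+3$, so that $\alpha_0=0$. The orbit
$1,3,5,\dots$ is not eventually periodic, but the reduced word
$\mathsf{in}_1\,\mathsf{out}_1\,\mathsf{copy}^3\,\mathsf{end}\,
\mathsf{in}_0\,\mathsf{step}_0\,\mathsf{in}_0^{-1}$ is readable from $b_1$ to $b_1$,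
through $(2,1,3)$, $(3,0,3)$, $(3,3,0)$, $(0,3,0)$, $(1,3,0)$ and $(1,1,0)$.
\end{remark}

\section{Register machines and the proof of Theorem~\ref{thm:main}}\label{sec:machines}

A \emph{two-register machine} $M$ has states $0,\dots,P-1$, among them the initial state $0$
and a halting state $h$, and two registers holding non-negative integers $c_1,c_2$.
Each state $j\ne h$ carries one instruction, of one of two types, with $\epsilon\in\{1,2\}$:
\begin{itemize}
\item add $1$ to register $\epsilon$ and go to state $j'$;
\item if register $\epsilon$ is positive, subtract $1$ from it and go to state $j'$; otherwise go to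
state $j''$.
\end{itemize}
The machine halts when it reaches $h$. A set $S\subseteq\mathbb N$ is \emph{recursively
enumerable} (r.e.) if some algorithm terminates exactly on the inputs in $S$, and
\emph{recursive} if some algorithm decides membership in $S$. There are r.e.\ sets that
are not recursive. We use the following theorem.

\begin{theorem}[{Minsky \cite[\S14.1]{Minsky}}]\label{thm:minsky}
For every r.e.\ set $S\subseteq\mathbb N$ there is a two-register machine which, started
in its initial state with registers $(2^k,0)$, halts if and only if $k\in S$.
\end{theorem}

Storing the registers as $2^{c_1}3^{c_2}$ turns the test ``$c_\epsilon>0$'' into a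
divisibility test, which depends only on a residue class. One more point needs care.
Proposition~\ref{prop:affine} detects periodic behavior, not halting, and a machine may
cycle forever without halting: for instance, the instruction in state $0$ may be of the second type with
$j'=j''=0$. We therefore include a clock, a factor $5$ for each step,
which makes all codes of a non-halting computation different.

Put $\pi_1=2$, $\pi_2=3$ and $p=6P$. Write $m\in\mathbb Z$ as $m=PN+j$ with $0\le j<P$ and define
\[
T_M(m)=\begin{cases}
m&\text{if }j=h,\\
P\cdot5\pi_\epsilon N+j'&\text{if $j$ has an instruction of the first type},\\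
P\cdot5N/\pi_\epsilon+j'&\text{if $j$ has an instruction of the second type and }\pi_\epsilon\mid N,\\
P\cdot5N+j''&\text{if $j$ has an instruction of the second type and }\pi_\epsilon\nmid N,
\end{cases}
\]
where $\epsilon,j',j''$ are taken from the instruction of $j$.

\begin{lemma}\label{lem:machine}
The function $T_M$ has the form \eqref{eq:T} with $p=6P$. The machine $M$, started in state $0$
with registers $(c_1,c_2)$, halts if and only if the $T_M$-orbit of
$m_0=P\,2^{c_1}3^{c_2}$ is eventually periodic.
\end{lemma}

\begin{proof}
Write $N=6k+\rho$ with $0\le\rho<6$. Then $m=pk+i$ with $i=P\rho+j\in\{0,\dots,p-1\}$, and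
$i$ determines $j$ and $\rho$. Since $\pi_\epsilon\mid6$, we have $\pi_\epsilon\mid N$ if and only if
$\pi_\epsilon\mid\rho$, so the case in the definition depends only on $i$. In the four cases
$(\alpha_i,\beta_i)$ is
\[
(6P,\ i),\qquad(30P\pi_\epsilon,\ 5P\pi_\epsilon\rho+j'),\qquad
(30P/\pi_\epsilon,\ 5P\rho/\pi_\epsilon+j'),\qquad(30P,\ 5P\rho+j''),
\]
with integer entries and $\alpha_i\neq0$.

Let $j(t),c_1(t),c_2(t)$ be the state and the registers after $t$ steps, defined as long as
$M$ has not halted before time $t$, and put $N_t=2^{c_1(t)}3^{c_2(t)}5^t$. Then
$T_M^t(m_0)=PN_t+j(t)$, by induction on $t$. This holds for $t=0$. If $j(t)\ne h$, then $\pi_\epsilon\mid N_t$ if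
and only if $c_\epsilon(t)>0$, so $T_M$ takes the same branch as $M$; it multiplies $N_t$ by
$5\pi_\epsilon$, $5/\pi_\epsilon$ or $5$ according as $M$ increases, decreases or keeps register
$\epsilon$, and it replaces $j(t)$ by $j(t+1)$. If $M$ halts at time $t$, then $j(t)=h$ and
$T_M^t(m_0)$ is a fixed point of $T_M$. If $M$ never halts, the exponent of $5$ in
$N_t=\lfloor T_M^t(m_0)/P\rfloor$ is $t$, so the terms of the orbit are pairwise distinct.
\end{proof}

We collect the three reductions.

\begin{proposition}\label{prop:reduction}
Let $S\subseteq\mathbb N$ be r.e. There is a translation system $\Theta$ on $\mathbb Z^3$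
such that $\Gamma_\Theta$ has clique number $3$, and there are base points $b(k)\in\mathbb Z^3$, computable from
$k\in\mathbb N$, such that the component of $b(k)$ in $\mathcal G(\Theta)$ is a tree if and only
if $k\notin S$.
\end{proposition}

\begin{proof}
Let $M$ be the machine given by Theorem~\ref{thm:minsky}, let $\Theta=\Theta_{T_M}$ and
$b(k)=(0,P\,2^{2^k},0)$. By Proposition~\ref{prop:affine} and Lemma~\ref{lem:machine}, the
component of $b(k)$ is a tree if and only if $M$ does not halt from $(2^k,0)$, that is,
if and only if $k\notin S$.

In $\Gamma_\Theta$ the vertices $a_1,a_2,a_3$ form a triangle. A clique contains at most one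
$t_\theta$. A clique containing $s$ contains no $a_j$, so it has at most two vertices.
Every move tests $q$, so no $t_\theta$ is adjacent to $a_1$, and a clique containing
$t_\theta$ but not $s$ lies in $\{t_\theta,a_2,a_3\}$. So the clique number is $3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S$ be r.e.\ and not recursive, and take $\Theta$ and $b(k)$ as in
Proposition~\ref{prop:reduction}. Put $\Gamma=\Gamma_\Theta$ and $n=|\Theta|+1=3p+3$, and identify
$F(\Theta)*\langle\sigma\rangle$ with $F_n$. The words \eqref{eq:Phi} that define
$\Phi_{b(k)}\colon F_n\to\mathbb G(\Gamma)$ are computable from $k$, and by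
Proposition~\ref{prop:tree}
\begin{equation}\label{eq:reduction}
\Phi_{b(k)}\text{ is injective}\iff k\notin S .
\end{equation}
An algorithm deciding injectivity of maps $F_n\to\mathbb G(\Gamma)$ would decide $S$.
\end{proof}

\section{Complexity and related problems}\label{sec:variants}

The class $\Sigma^0_1$ consists of the r.e.\ sets and $\Pi^0_1$ of their complements. A
\emph{many-one reduction} of $S$ to $S'$ is a computable function $f$ with $k\in S\iff
f(k)\in S'$. A set in one of these classes is \emph{complete} for it if every set of the class has
a many-one reduction to it. The halting set is $\Sigma^0_1$-complete, and a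
$\Sigma^0_1$-complete set is not recursive. Graphs and words are coded by natural numbers in
some fixed effective way. Whether a given assignment of words defines a map between pc groups is
decided by the word problem, so the set of valid inputs is recursive.

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
In the proof of Theorem~\ref{thm:main} choose $S$ to be $\Sigma^0_1$-complete, and write
$\Phi_k=\Phi_{b(k)}$. In (2)--(4) we show that an algorithm for the problem would decide
$S$.

(1) Given $\varphi\colon\mathbb G(\Delta)\to\mathbb G(\Gamma')$, enumerate the words $w$ in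
$V(\Delta)^{\pm1}$ and stop when $w\ne1$ in $\mathbb G(\Delta)$ and $\varphi(w)=1$ in
$\mathbb G(\Gamma')$. This procedure terminates exactly on non-injective maps, so they form
an r.e.\ set. By \eqref{eq:reduction}, $k\mapsto\Phi_k$ is a many-one reduction of $S$
to the set of non-injective maps $F_n\to\mathbb G(\Gamma)$, hence also to the set of all non-injective maps. Reductions
compose, so both sets are $\Sigma^0_1$-complete. The embeddings are the valid inputs outside an r.e.\ set, so they form a
$\Pi^0_1$ set, and the same function reduces $\mathbb N\setminus S$ to it.

(2) Recall that a finitely generated group is word-hyperbolic if geodesic triangles in its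
Cayley graph are uniformly thin; finitely generated free groups are
word-hyperbolic, and a word-hyperbolic group contains no copy of $\mathbb Z^2$. Let $U_k$ be the
image of $\Phi_k$, with the $n$ generators \eqref{eq:Phi}. If $k\notin S$, then $U_k\cong F_n$, so
$U_k$ is free of rank $n$, word-hyperbolic, and does not contain $\mathbb Z^2$. If $k\in S$,
then $U_k$ contains $\mathbb Z^2$ by Proposition~\ref{prop:tree}. So it is not word-hyperbolic,
and it is not free, since abelian subgroups of free groups are cyclic. Each of the four properties distinguishes the
two cases.

(3) Take $\mathbb G(\Gamma_0)=G_0$, $C=\langle t_\theta:\theta\in\Theta\rangle$ and $n_0=|\Theta|$. By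
Proposition~\ref{prop:tree}, the tuple $(\Phi_k(\theta))_{\theta\in\Theta}$ of elements of $G_0$ is a free basis of the
subgroup it generates for every $k$, and this subgroup meets $C$ trivially if and only if
$k\notin S$.

(4) A free product of two pc groups is the pc group of the disjoint union of the graphs, and a
direct product is the pc group of their join, in which every vertex of one graph is joined to
every vertex of the other. So
\[
\Phi_k*\mathrm{id}\colon F_n*\mathbb G(\Lambda)\to\mathbb G(\Gamma)*\mathbb G(\Lambda),\qquad
\Phi_k\times\mathrm{id}\colon F_n\times\mathbb G(\Lambda)\to\mathbb G(\Gamma)\times\mathbb G(\Lambda)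
\]
are maps between fixed pc groups, computable from $k$. Both restrict to $\Phi_k$ on $F_n$, so they are
not injective if $\Phi_k$ is not. If $\Phi_k$ is injective, then $\Phi_k\times\mathrm{id}$ is injective
in each coordinate, and $\Phi_k*\mathrm{id}$ sends normal forms to normal forms of the same
length. For the last statement let $\Lambda$ have $n'-n$ vertices and no edges.
\end{proof}

\section{Decidable cases}\label{sec:positive}

Non-injectivity is recognized by the search in the proof of Theorem~\ref{thm:variants}(1). For an abelian
domain we find a second procedure that terminates exactly on injective maps, and we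
run the two in parallel. The idea is to linearize: a logarithm turns multiplicative
relations among commuting elements into linear relations over $\mathbb Q$.

Let $\mathbb M(\Gamma)$ be the monoid with generators $V(\Gamma)$ and relations $xy=yx$ for
$\{x,y\}\in E(\Gamma)$. The relations preserve length, so every element has a well-defined degree,
there are finitely many elements of each degree, and equality of two words is
decidable by listing the finitely many words obtained from one of them by applying relations. Let
$\mathbb Q\langle\langle\Gamma\rangle\rangle$ be the algebra of formal series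
$\sum_{w\in\mathbb M(\Gamma)}\lambda_ww$ with $\lambda_w\in\mathbb Q$. For a vertex $x$ the series
$1+x$ has the inverse $1-x+x^2-\cdots$, and $1+x$ commutes with $1+y$ if $\{x,y\}$ is an
edge. So $x\mapsto1+x$ defines the \emph{Magnus map} $\mu$, a homomorphism from $\mathbb G(\Gamma)$ to the
multiplicative group of series with constant term $1$. It is injective by a theorem of Duchamp and
Krob~\cite{DK}.

For a series $f$ with constant term $0$, the power $f^j$ has no terms of degree less than $j$,
so $\log(1+f)=\sum_{j\ge1}(-1)^{j+1}f^j/j$ and $\exp f=\sum_{j\ge0}f^j/j!$ are defined.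
Identities of power series in commuting variables $X,X'$ remain true when commuting series
$f,f'$ with constant term $0$ are substituted. Hence $\exp\log(1+f)=1+f$, so that $\log$ is injective, and
\begin{equation}\label{eq:log}
\log\bigl((1+f)(1+f')\bigr)=\log(1+f)+\log(1+f')\qquad\text{if }ff'=f'f .
\end{equation}

For two-generator free domains we use Baudisch's theorem~\cite{Baudisch}: two elements of
a pc group either commute or generate a free group of rank $2$. We also use the Hopf property of
finitely generated free groups: a surjective endomorphism of $F_r$ is injective.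

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
\emph{$\Delta$ complete.} Let $g_1,\dots,g_r\in\mathbb G(\Gamma)$ be the images of the vertices of $\Delta$.
They commute pairwise, and $\varphi\colon\mathbb Z^r\to\mathbb G(\Gamma)$ sends
$(\nu_1,\dots,\nu_r)$ to $g_1^{\nu_1}\cdots g_r^{\nu_r}$. Put $f_i=\log\mu(g_i)$. By
\eqref{eq:log},
\[
\log\mu\bigl(g_1^{\nu_1}\cdots g_r^{\nu_r}\bigr)=\nu_1f_1+\dots+\nu_rf_r .
\]
Since $\mu$ and $\log$ are injective and $\log\mu(1)=0$, the kernel of $\varphi$ is the set of integral linear relations
among the $f_i$. Clearing denominators, $\varphi$ is injective if and only if $f_1,\dots,f_r$ are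
linearly independent over $\mathbb Q$.

For $D\ge0$ let $K_D\subseteq\mathbb Q^r$ be the space of linear relations among the parts of degree
at most $D$ of $f_1,\dots,f_r$. Then $K_0\supseteq K_1\supseteq\cdots$, and $\bigcap_DK_D$
is the space of relations among the $f_i$. A decreasing chain of subspaces of
$\mathbb Q^r$ is eventually constant, so the $f_i$ are independent if and only if $K_D=0$ for some
$D$. The part of $f_i$ of degree at most $D$ is computed from $\Gamma$ and the word $g_i$ by finitely many
operations on series truncated at degree $D$, and whether $K_D=0$ is decided by Gaussian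
elimination. Testing $D=0,1,2,\dots$ is a procedure that terminates exactly when $\varphi$ is
injective.

\emph{$|V(\Delta)|\le2$.} The only such graph that is not complete has two vertices $x,y$ and no edge, and
$\mathbb G(\Delta)=F_2$. If $\varphi(x)$ and $\varphi(y)$ commute, then $1\ne[x,y]\in\ker\varphi$. If
they do not, the image of $\varphi$ is isomorphic to $F_2$ by Baudisch's theorem; composing $\varphi$ with such
an isomorphism gives a surjective endomorphism of $F_2$, so $\varphi$ is injective by the Hopf property.
Whether $\varphi(x)$ and $\varphi(y)$ commute is decided by the word problem in $\mathbb G(\Gamma)$.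
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baudisch}
Baudisch, \emph{Subgroups of semifree groups}, 1981.

\bibitem{CR}
Montserrat Casals-Ruiz, \emph{Embeddability and universal theory of partially commutative groups},
arXiv:1506.03261 (2015).

\bibitem{DK}
Duchamp and Krob, \emph{Semigroup Forum} 45, 1992.

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\end{thebibliography}
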